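
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Flat $\mathfrak{sl}_2$-connections on Gysin models\\ of quasi-projective manifolds}


\begin{abstract}
Let $M$ be a connected quasi-projective manifold with $b_1(M)>0$, let $A$ be the Gysin model of a
convenient compactification of $M$, and let $\mathfrak g$ be $\mathfrak{sl}_2(\mathbb C)$ or a Borel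
subalgebra of it. We prove that every flat connection $\omega\in A^1\otimes\mathfrak g$ either takes
values in a line of $\mathfrak g$ or is pulled back along an admissible map from $M$ to a curve of
negative Euler characteristic. We also prove the corresponding description of the degree one resonance
variety of any nonzero finite-dimensional representation of $\mathfrak g$. This answers a question of
Papadima and Suciu affirmatively, for every convenient compactification. The mechanism is that flatness
forces the polar divisor of $\omega$ to have self-intersection zero; the Hodge index theorem, Albanese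
maps and the Castelnuovo--de Franchis theorem then produce the pencil. As complements we determine the
irreducible components of the variety of flat connections, and we show that the statement holds for no
further Lie algebras except $0$ and $\mathbb C$.
\end{abstract}

\section{The question and the answer}

\subsection{Flat connections and resonance}

Let $A=A^\bullet$ be a commutative differential graded algebra (cdga) over $\mathbb C$ that is
\emph{$1$-finite}: non-negatively graded, connected ($A^0=\mathbb C$), with $\dim A^1<\infty$. Let
$\mathfrak g$ be a finite-dimensional complex Lie algebra, and put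
$[a\otimes x,b\otimes y]=ab\otimes[x,y]$ on $A\otimes\mathfrak g$; on $A^1\otimes\mathfrak g$ this bracket
is symmetric. The \emph{variety of flat connections} is
\[
\mathcal F(A,\mathfrak g)=\{\omega\in A^1\otimes\mathfrak g : d\omega+\tfrac12[\omega,\omega]=0\}.
\]
One may think of $\omega$ as a connection form on a trivial bundle; the equation says that its curvature
vanishes.

Let $\theta\colon\mathfrak g\to\mathfrak{gl}(V)$ be a finite-dimensional representation with $V\ne0$. An
element $\eta\otimes g$ of $A^1\otimes\mathfrak g$ acts on $A\otimes V$ by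
$a\otimes v\mapsto\eta a\otimes\theta(g)v$. For flat $\omega$ the operator $d_\omega=d\otimes\mathrm{id}_V+\omega\cdot{}$
is a differential on $A\otimes V$, and one puts
\[
\mathcal R^i_r(A,\theta)=\{\omega\in\mathcal F(A,\mathfrak g): \dim H^i(A\otimes V,d_\omega)\ge r\}.
\]

Some flat connections come for free. If $\eta\in A^1$ is closed and $g\in\mathfrak g$, then $\eta\otimes g$
is flat, because $\eta\eta=0$. Write
\[
\mathcal F^1(A,\mathfrak g)=\{\eta\otimes g:\eta\in A^1,\ d\eta=0,\ g\in\mathfrak g\},\qquad
\Pi(A,\theta)=\{\eta\otimes g\in\mathcal F^1(A,\mathfrak g):\det\theta(g)=0\}.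
\]
Elements of $\Pi(A,\theta)$ tend to be resonant: if $\theta(g)$ is singular, then $d_\omega$ has too few
coboundaries (Lemma~\ref{lem:easy}).

\subsection{Curves as a source of flat connections}

A quasi-projective manifold $M$ is a smooth quasi-projective complex variety; we always assume that $M$ is
connected. An \emph{admissible map}
is a regular surjective map $f\colon M\to S$ onto a smooth connected complex curve with $\chi(S)<0$, whose
generic fiber is connected. Two admissible maps $f\colon M\to S$ and $f'\colon M\to S'$ are
\emph{equivalent} if $f'=\varphi\circ f$ for an isomorphism $\varphi\colon S\to S'$, and $\mathcal E(M)$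
is the set of equivalence classes. We write $\overline S=S\cup F$ for the smooth compactification of $S$,
with $F$ finite.

A divisor $D$ in a projective manifold $\overline M$ is a \emph{hypersurface arrangement} if its
irreducible components are smooth and $D$ is locally a union of linear hyperplanes. For example, a normal
crossing divisor with smooth components (``SNC'') is one. A \emph{convenient compactification}
$M\subset\overline M$ is one for which $D=\overline M\setminus M$ is a hypersurface arrangement and every
element of $\mathcal E(M)$ is represented by an admissible map $f\colon M\to S$ that is the restriction of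
a regular map $\bar f\colon\overline M\to\overline S$ with $\bar f^{-1}(F)\subseteq D$. Convenient
compactifications always exist.

The \emph{Gysin model} $A(\overline M,D)$, constructed by Morgan for normal crossing divisors and
extended by Dupont \cite{Dupont} to hypersurface arrangements, is a finite cdga model of $M$, and it is
functorial. We recall in Section~\ref{sec:model} the part that we need. In particular $\bar f$ induces a
cdga map $\bar f^*\colon A(\overline S,F)\to A(\overline M,D)$ and hence
\[
f^!=\bar f^*\otimes\mathrm{id}\colon\ \mathcal F(A(\overline S,F),\mathfrak g)\longrightarrow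
\mathcal F(A(\overline M,D),\mathfrak g).
\]
The set $f^!\mathcal F(A(\overline S,F),\mathfrak g)$ depends only on the class of $f$ in $\mathcal E(M)$:
an isomorphism $S\cong S'$ extends to the compactifications.

On a curve, flatness is a weak condition. The cdga $A(\overline S,F)$ has $A^2=\mathbb C$ and $A^{>2}=0$,
so $\mathcal F(A(\overline S,F),\mathfrak g)$ is cut out by only $\dim\mathfrak g$ scalar equations. On a
manifold of higher dimension there are in general many more equations, and the question is whether
anything survives besides the two evident families.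

\begin{question}[Papadima--Suciu \cite{PS}]\label{question}
Let $M$ be a connected quasi-projective manifold with $b_1(M)>0$, let $\mathfrak g$ be
$\mathfrak{sl}_2(\mathbb C)$ or a Borel subalgebra of it, and let
$\theta\colon\mathfrak g\to\mathfrak{gl}(V)$ be a finite-dimensional representation with $V\ne0$. Is there
a convenient compactification $\overline M=M\cup D$ such that, with $A=A(\overline M,D)$,
\begin{align}
\mathcal F(A,\mathfrak g)&=\mathcal F^1(A,\mathfrak g)\cup\bigcup_{f\in\mathcal E(M)}
f^!\mathcal F(A(\overline S,F),\mathfrak g),\label{eq:I}\\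
\mathcal R^1_1(A,\theta)&=\Pi(A,\theta)\cup\bigcup_{f\in\mathcal E(M)}
f^!\mathcal F(A(\overline S,F),\mathfrak g)\ ?\label{eq:II}
\end{align}
\end{question}

\begin{theorem}\label{thm:A}
Yes. With $M,\mathfrak g,\theta$ as in Question~\ref{question}, both \eqref{eq:I} and \eqref{eq:II} hold
for every convenient compactification $\overline M=M\cup D$.
\end{theorem}

The pieces in \eqref{eq:I} can be described completely.

\begin{theorem}\label{thm:components}
Let $M$ be a connected quasi-projective manifold with $b_1(M)>0$, let $\overline M=M\cup D$ be any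
convenient compactification, $A=A(\overline M,D)$, and let $\mathfrak g$ be $\mathfrak{sl}_2$ or a Borel
subalgebra of it.
\begin{enumerate}
\item[(a)] For $f\ne f'$ in $\mathcal E(M)$ one has
$f^!\mathcal F(A(\overline S,F),\mathfrak g)\cap f'^!\mathcal F(A(\overline S',F'),\mathfrak g)=\{0\}$.
\item[(b)] The set $\mathcal E(M)$ is finite. The irreducible components of $\mathcal F(A,\mathfrak g)$
are exactly the sets $f^!\mathcal F(A(\overline S,F),\mathfrak g)$, $f\in\mathcal E(M)$, together with
$\mathcal F^1(A,\mathfrak g)$ unless some $f\in\mathcal E(M)$ induces an isomorphism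
$H^1(S)\cong H^1(M)$. In that exceptional case $\mathcal E(M)=\{f\}$ and
$\mathcal F(A,\mathfrak g)=f^!\mathcal F(A(\overline S,F),\mathfrak g)$.
\item[(c)] $\dim\mathcal F^1(A,\mathfrak g)=b_1(M)+\dim\mathfrak g-1$. If $S$ is affine,
$\dim f^!\mathcal F(A(\overline S,F),\mathfrak g)=(1-\chi(S))\dim\mathfrak g$. If $S$ is projective of
genus $\gamma$, this dimension is $6\gamma-3$ for $\mathfrak g=\mathfrak{sl}_2$ and $4\gamma-1$ for
$\mathfrak g$ a Borel subalgebra.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:algebras}
For a finite-dimensional complex Lie algebra $\mathfrak g$ the following are equivalent: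
\begin{enumerate}
\item[(i)] \eqref{eq:I} holds for all connected quasi-projective manifolds $M$ with $b_1(M)>0$ and some
(equivalently, every) convenient compactification;
\item[(ii)] $\mathfrak g$ has no $2$-dimensional abelian subalgebra;
\item[(iii)] $\mathfrak g$ is $0$, $\mathbb C$, the nonabelian $2$-dimensional Lie algebra, or
$\mathfrak{sl}_2$.
\end{enumerate}
If \textup{(iii)} holds, then \eqref{eq:I} and \eqref{eq:II} hold for all such $M$, all convenient
compactifications and all $\theta$ with $V\ne0$. If \textup{(iii)} fails, then \eqref{eq:I} and, for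
$\theta$ the trivial one-dimensional representation, \eqref{eq:II} fail already when $M$ is an elliptic curve.
\end{theorem}

\subsection{The simplest cases, and the plan}

\emph{Curves.} If $M$ is itself a curve with $\chi(M)<0$, then $\mathrm{id}_M$ is admissible, and
\eqref{eq:I} says nothing. For $M=\mathbb P^1$ minus three points, a flat connection is
$\sum_{i=1}^3e_i\otimes g_i$ with $g_1+g_2+g_3=0$, so $g_1,g_2$ are arbitrary and most flat connections
are not in $\mathcal F^1$.

\emph{An elliptic curve.} Let $M=\overline M$ be an elliptic curve and $x,y$ a basis of $A^1=H^1(M)$. Then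
$x\otimes u+y\otimes v$ is flat if and only if $[u,v]=0$. There is no admissible map on $M$: its target
would be compact of genus $\ge2$, which Riemann--Hurwitz excludes. So \eqref{eq:I} holds for $M$ precisely
when any two commuting elements of $\mathfrak g$ are linearly dependent. The main step of the proof, for
$\mathfrak g=\mathfrak{sl}_2$, uses this property throughout, in the form: \emph{centralizers of nonzero
elements are one-dimensional}. The only other fact about $\mathfrak{sl}_2$ used there is that the three
brackets of the elements of a basis are linearly independent.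

\emph{Dimension $\ge2$.} Here one must manufacture a pencil from a solution of algebraic equations.
Section~\ref{sec:small} does this by hand in the smallest case in which the mechanism is visible, disjoint
curves on a surface with $H^1=0$. Section~\ref{sec:reductions} reduces Theorem~\ref{thm:A} to a
statement about $\mathfrak{sl}_2$, SNC divisors and $\dim M\ge2$ (Proposition~\ref{prop:main}). The
resonance statement \eqref{eq:II} follows from \eqref{eq:I} by a short trick. Sections~\ref{sec:positivity}
and~\ref{sec:fibrations} collect the tools, and Section~\ref{sec:proof} proves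
Proposition~\ref{prop:main}. The last two sections prove Theorems~\ref{thm:components}
and~\ref{thm:algebras}.

\section{The Gysin model in low degrees}\label{sec:model}

Cohomology has complex coefficients unless indicated. Throughout, $M$ is a connected quasi-projective
manifold with $b_1(M)>0$, and $n=\dim M$; then $n\ge1$.
Let $D\subset\overline M$ be a hypersurface arrangement with components $D_i$. We use the following facts
about $A=A(\overline M,D)$ (Morgan; Dupont \cite{Dupont}).
\begin{itemize}
\item[(G1)] $A^0=\mathbb C$ and $A^1=H^1(\overline M)\oplus\bigoplus_i\mathbb Ce_i$, with one generator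
$e_i$ for each $D_i$. The differential vanishes on $H^1(\overline M)$, and $de_i=[D_i]\in H^2(\overline M)$.
(A different sign convention is removed by replacing all $e_i$ by $-e_i$.) The space $H^2(\overline M)$ is
a direct summand of $A^2$.
\item[(G2)] If $D$ is SNC, then
$A^2=H^2(\overline M)\oplus\bigoplus_iH^1(D_i)\oplus\bigoplus_{i<j}H^0(D_i\cap D_j)$. The product on
$H^1(\overline M)$ is the cup product. Up to sign, $\alpha e_i=\alpha|_{D_i}$ for
$\alpha\in H^1(\overline M)$, and $e_ie_j=1\in H^0(D_i\cap D_j)$ for $i<j$; moreover $e_i^2=0$.
\item[(G3)] A regular map $\varphi\colon\overline M'\to\overline M$ with $\varphi^{-1}(D)\subseteq D'$ and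
$\varphi(\overline M')\not\subseteq D$ induces functorially a cdga map $\varphi^*$. It is the usual
pullback on $H^*(\overline M)$, and
$\varphi^*e_i=\sum_j\operatorname{ord}_{D_j'}(\varphi^*D_i)\,e_j'$.
\end{itemize}
Since $A$ is a model of $M$ and $d$ vanishes on $A^0$, the space $Z^1(A)$ of closed elements of $A^1$ is
$H^1(A)\cong H^1(M)$.

For a curve $S=\overline S\setminus F$ this gives
$A^1=H^1(\overline S)\oplus\bigoplus_{s\in F}\mathbb Ce_s$, $A^2=H^2(\overline S)=\mathbb C$,
$A^{>2}=0$, with $e_se_t=0$ and $\alpha e_s=0$. In particular $\sum_i(-1)^i\dim A^i=\chi(S)$.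

\begin{lemma}\label{lem:inj}
Let $\bar f\colon\overline M\to\overline S$ be surjective with $\bar f^{-1}(F)\subseteq D$. Then
$\bar f^*\colon A(\overline S,F)\to A(\overline M,D)$ is injective.
\end{lemma}
\begin{proof}
Degree $0$ is clear. In degree $1$, $\bar f^*$ maps $H^1(\overline S)$ to $H^1(\overline M)$ and the span
of the $e_s$ to the span of the $e_j$, so the two parts can be treated separately. On $H^1(\overline S)$,
pull back further to a smooth projective curve that maps to
$\overline M$ and dominates $\overline S$; pullback along a finite surjective map of curves is injective.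
For $s\in F$ the divisors $\bar f^*(s)$ are nonzero, supported in $D$, with disjoint supports, so the
elements $\bar f^*e_s=\sum_j\operatorname{ord}_{D_j}(\bar f^*(s))e_j$ are linearly independent. On
$A^2(\overline S,F)=H^2(\overline S)$ injectivity holds because the class of a fiber, a nonzero effective
divisor, is not zero in $H^2(\overline M)\subseteq A^2$.
\end{proof}

For $\omega\in A^1\otimes\mathfrak g$ let $U(\omega)\subseteq\mathfrak g$ be the smallest subspace with
$\omega\in A^1\otimes U(\omega)$. If $\omega=\sum a_i\otimes g_i$ with linearly independent $a_i$, then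
$U(\omega)$ is spanned by the $g_i$. So an injective linear map on $A^1$ does not change $U(\omega)$.

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(a)] If $\mathfrak g$ is $\mathfrak{sl}_2$ or a Borel subalgebra, then the centralizer of every
nonzero element of $\mathfrak g$ is one-dimensional.
\item[(b)] For any $\mathfrak g$, an element $\omega\in\mathcal F(A,\mathfrak g)$ lies in
$\mathcal F^1(A,\mathfrak g)$ if and only if $\dim U(\omega)\le1$.
\item[(c)] If $\mathfrak g$ is as in \textup{(a)} and $\chi(S)\ge0$, then
$\mathcal F(A(\overline S,F),\mathfrak g)=\mathcal F^1(A(\overline S,F),\mathfrak g)$.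
\end{enumerate}
\end{lemma}
\begin{proof}
(a) In $\mathfrak{sl}_2$, a nonzero element is conjugate to a nonzero multiple of
$\mathsf h=\mathrm{diag}(1,-1)$ or to a nonzero nilpotent matrix; in both cases the centralizer is the line it spans.
A Borel subalgebra is two-dimensional and nonabelian, so its center is $0$, and the centralizer of a nonzero
element is a proper subspace.

(b) If $\omega=\eta\otimes g\ne0$ is flat, then $[\omega,\omega]=\eta\eta\otimes[g,g]=0$, so $d\eta=0$.
The rest is clear.

(c) If $\overline S=\mathbb P^1$ and $|F|\le2$, then $\omega=\sum e_s\otimes g_s$ with $\sum g_s=0$, so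
$\omega=0$ or $\omega=(e_1-e_2)\otimes g_1$. The remaining case is $S=\overline S$ elliptic:
$\omega=x\otimes u+y\otimes v$ with $xy\ne0$, so $[u,v]=0$ and $\dim U(\omega)\le1$ by (a).
\end{proof}

\section{The mechanism in the smallest case}\label{sec:small}

Let $\overline M$ be a projective surface with $H^1(\overline M)=0$, and let $D=D_1\sqcup\dots\sqcup D_r$
consist of pairwise disjoint smooth connected curves. Then $A^1=\bigoplus\mathbb Ce_i$, all products
$e_ie_j$ vanish, and
\[
\omega=\sum_ie_i\otimes g_i\ \text{ is flat}\iff\sum_i[D_i]\otimes g_i=0\ \text{ in }H^2(\overline M)\otimes\mathfrak g.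
\]
Let $\omega$ be flat with $\dim U(\omega)\ge2$. We show that $\omega$ is pulled back from a punctured line.
Only the indices with $g_i\ne0$ matter; say these are $1,\dots,k$.

\emph{Flatness kills self-intersections.} Pairing the equation with $[D_j]$ gives $D_j^2\,g_j=0$, hence
$D_j^2=0$ for $j\le k$.

\emph{The index theorem makes the classes proportional.} The intersection form on
$H^{1,1}(\overline M)_{\mathbb R}$ has signature $(1,*)$, so two nonzero orthogonal isotropic classes are
proportional. Thus $[D_i]=\nu_i[D_1]$ with $\nu_i>0$ rational (compare degrees), and flatness reads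
$\sum\nu_ig_i=0$. Since the $g_i$ span a space of dimension at least $2$, this forces $k\ge3$.

\emph{Proportional disjoint divisors give a pencil.} Choose integers $a,b>0$ with $a[D_1]=b[D_2]$ in
$H^2(\overline M,\mathbb Z)$. As $H^1(\overline M,\mathcal O)=0$, the line bundle
$\mathcal O(aD_1-bD_2)$ is trivial, so $aD_1-bD_2$ is the divisor of a rational function. Its zeros and
poles are disjoint, so it is a morphism $\overline M\to\mathbb P^1$. Stein factorization gives
$\bar f\colon\overline M\to\overline C$ with connected fibers, and $\overline C\cong\mathbb P^1$ because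
$H^1(\overline M)=0$.

\emph{All $D_i$ are fibers.} The connected curve $D_1$ lies in one fiber, and $D_1^2=0$. By Zariski's lemma
(Lemma~\ref{lem:zariski} below) $D_1$ is a positive multiple of the whole fiber:
$D_1=r_1\bar f^*(s_1)$. For $2\le i\le k$, the curve $D_i$ misses $D_1=\bar f^{-1}(s_1)$, so it does not
dominate $\overline C$. Hence it lies in a fiber, and again $D_i=r_i\bar f^*(s_i)$. By (G3),
$\bar f^*e_{s_i}=r_i^{-1}e_i$, so $\omega=\bar f^*\sigma$ with $\sigma=\sum_{i\le k}r_ie_{s_i}\otimes g_i$.
It lives on $\mathbb P^1$ minus at least the three points $s_1,s_2,s_3$, and it is flat by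
Lemma~\ref{lem:inj}.

The general case adds three difficulties. First, the $D_i$ may intersect; then $D_i\cap D_j\ne\emptyset$
forces $[g_i,g_j]=0$, and centralizers enter. Instead of single curves we work with the connected components
of the support, and Perron--Frobenius theory replaces $D_j^2=0$. Second, $H^1(\overline M)$ may be nonzero.
Then $\mathrm{Pic}^0(\overline M)\ne0$ may obstruct the rational function, and $\omega$ has a part in
$H^1(\overline M)\otimes\mathfrak g$. Both are controlled by the classes in $H^1(\overline M)$ that vanish on a
connected component of the support: if there are any, a quotient of the Albanese variety gives the pencil,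
and if there are none, the rational function can still be constructed. Third, the support may be empty;
the pencil then comes from the Castelnuovo--de Franchis theorem.

\section{Easy inclusions and reductions}\label{sec:reductions}

Throughout this section $\overline M=M\cup D$ is a convenient compactification and $A=A(\overline M,D)$.

\begin{lemma}\label{lem:easy}
For every finite-dimensional $\mathfrak g$ and every $\theta$ with $V\ne0$, the inclusions ``$\supseteq$''
hold in \eqref{eq:I} and \eqref{eq:II}.
\end{lemma}
\begin{proof}
For \eqref{eq:I} this is clear: $f^!$ is induced by a cdga map. Consider \eqref{eq:II}.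

\emph{$\Pi\subseteq\mathcal R^1_1$.} Let $\omega=\eta\otimes g\in\Pi(A,\theta)$. If $\omega\ne0$, then
$\eta\otimes V$ consists of $1$-cocycles, since $d\eta=0$ and $\eta\eta=0$. The $1$-coboundaries form
$\eta\otimes\theta(g)V\subsetneq\eta\otimes V$. If $\omega=0$, then
$H^1(A\otimes V,d_0)=H^1(M)\otimes V\ne0$ because $b_1(M)>0$.

\emph{$f^!\mathcal F\subseteq\mathcal R^1_1$.} Let $\sigma\in\mathcal F(A(\overline S,F),\mathfrak g)$. The
complex $(A(\overline S,F)\otimes V,d_\sigma)$ has Euler characteristic $\chi(S)\dim V<0$, and it lives in degrees $0,1,2$. So its $H^1$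
is nonzero. This $H^1$ injects into $H^1(A\otimes V,d_{f^!\sigma})$: if
$\bar f^*\xi=d_{f^!\sigma}v$ with $v\in A^0\otimes V=V$, then $\bar f^*(\xi-d_\sigma v)=0$, so
$\xi=d_\sigma v$ by Lemma~\ref{lem:inj}.
\end{proof}

The next lemma treats resonance of rank-one connections. If $\omega=\eta\otimes g$ is resonant because of
an eigenvalue $\lambda\ne0$ of $\theta(g)$, there is a nontrivial $\xi$ with $d\xi+\lambda\eta\xi=0$. This
is the flatness equation of a connection with values in the Borel subalgebra of $\mathfrak{sl}_2$ and with
diagonal part $\frac\lambda2\eta$; so \eqref{eq:I} for $\mathfrak{sl}_2$ applies and tells us where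
$\eta$ comes from. Let $\mathsf h,\mathsf x,\mathsf y$ be the standard basis of $\mathfrak{sl}_2$:
$[\mathsf h,\mathsf x]=2\mathsf x$, $[\mathsf h,\mathsf y]=-2\mathsf y$, $[\mathsf x,\mathsf y]=\mathsf h$.

\begin{lemma}\label{lem:rankone}
Suppose \eqref{eq:I} holds for $A$ and $\mathfrak{sl}_2$. Let $\mathfrak g$ be any finite-dimensional Lie
algebra and $\theta$ a representation with $V\ne0$. If
$\omega\in\mathcal F^1(A,\mathfrak g)\cap\mathcal R^1_1(A,\theta)$, then $\omega\in\Pi(A,\theta)$ or
$\omega\in f^!\mathcal F(A(\overline S,F),\mathfrak g)$ for some $f\in\mathcal E(M)$.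
\end{lemma}
\begin{proof}
If $\omega=0$, then $\omega\in\Pi(A,\theta)$ because $V\ne0$. Let $\omega=\eta\otimes g\ne0$ with $d\eta=0$. A complete
flag of $\theta(g)$-invariant subspaces of $V$ filters $(A\otimes V,d_\omega)$ by subcomplexes with
quotients $(A,d+\lambda\eta)$, one for each eigenvalue $\lambda$ of $\theta(g)$ with multiplicity. By the long
exact sequences, $H^1(A,d+\lambda\eta)\ne0$ for some eigenvalue $\lambda$.

If $\lambda=0$, then $\det\theta(g)=0$ and $\omega\in\Pi(A,\theta)$. Let $\lambda\ne0$. The $1$-coboundaries of
$(A,d+\lambda\eta)$ form the line $\mathbb C\eta$, so there is $\xi\in A^1\setminus\mathbb C\eta$ with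
$d\xi+\lambda\eta\xi=0$. Put $\omega'=\frac\lambda2\eta\otimes\mathsf h+\xi\otimes\mathsf x$. Then
\[
d\omega'+\tfrac12[\omega',\omega']=d\xi\otimes\mathsf x+\tfrac\lambda2\eta\xi\otimes[\mathsf h,\mathsf x]
=(d\xi+\lambda\eta\xi)\otimes\mathsf x=0,
\]
and $U(\omega')=\langle\mathsf h,\mathsf x\rangle$, so $\omega'\notin\mathcal F^1(A,\mathfrak{sl}_2)$. By
\eqref{eq:I}, $\omega'=f^!\sigma'$ for some $f\in\mathcal E(M)$, and comparing $\mathsf h$-components gives
$\eta=\bar f^*\eta_S$ with $\eta_S\in A^1(\overline S,F)$. As $\bar f^*d\eta_S=d\eta=0$,
Lemma~\ref{lem:inj} gives $d\eta_S=0$. So $\omega=f^!(\eta_S\otimes g)$ with $\eta_S\otimes g$ flat.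
\end{proof}

\begin{corollary}\label{cor:sl2enough}
If \eqref{eq:I} holds for $A$ and $\mathfrak{sl}_2$, then \eqref{eq:I} and \eqref{eq:II} hold for $A$,
for $\mathfrak g=\mathfrak{sl}_2$ or a Borel subalgebra, and for all $\theta$ with $V\ne0$.
\end{corollary}
\begin{proof}
The inclusions ``$\supseteq$'' are Lemma~\ref{lem:easy}.
Let $\mathfrak b\subset\mathfrak{sl}_2$ be a Borel subalgebra and
$\omega\in\mathcal F(A,\mathfrak b)\subseteq\mathcal F(A,\mathfrak{sl}_2)$. If $\omega=\eta\otimes g\ne0$
with $d\eta=0$ and $g\in\mathfrak{sl}_2$, then $g\in\mathfrak b$. If $\omega=f^!\sigma$, then $\sigma\in A^1(\overline S,F)\otimes\mathfrak b$,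
since $\bar f^*$ is injective on $A^1(\overline S,F)$. So \eqref{eq:I} holds for $\mathfrak b$. For
\eqref{eq:II}, let $\omega\in\mathcal R^1_1(A,\theta)$. If $\omega\notin\mathcal F^1(A,\mathfrak g)$, use
\eqref{eq:I}; otherwise use Lemma~\ref{lem:rankone}.
\end{proof}

\begin{lemma}\label{lem:snc}
If \eqref{eq:I} holds for $\mathfrak{sl}_2$ and all convenient compactifications of $M$ with SNC boundary
divisor, then it holds for $\mathfrak{sl}_2$ and all convenient compactifications of $M$.
\end{lemma}
\begin{proof}
By Hironaka there is a composition $p\colon\overline M'\to\overline M$ of blow-ups with centers over $D$,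
an isomorphism over $M$, such that $\overline M'$ is a projective manifold and $D'=p^{-1}(D)$ is SNC. It
is a convenient compactification of $M$, with the extensions $\bar f\circ p$. Put
$A'=A(\overline M',D')$. The map $p^*\colon A^1\to A'^1$ is injective: $p$ is birational, hence injective
on $H^1$, and $p^*e_i$ is the generator of the strict transform of $D_i$ plus a combination of generators
of exceptional divisors. Moreover $(\bar f p)^*=p^*\bar f^*$.

Let $\omega\in\mathcal F(A,\mathfrak{sl}_2)$ and apply \eqref{eq:I} for $A'$ to $p^*\omega$. If
$p^*\omega\in\mathcal F^1(A',\mathfrak{sl}_2)$, then $\dim U(\omega)=\dim U(p^*\omega)\le1$, so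
$\omega\in\mathcal F^1(A,\mathfrak{sl}_2)$ by Lemma~\ref{lem:rank}(b). If $p^*\omega=p^*f^!\sigma$, then
$\omega=f^!\sigma$. The other inclusion is Lemma~\ref{lem:easy}.
\end{proof}

If $n=1$, then \eqref{eq:I} holds for $\mathfrak{sl}_2$: for $\chi(M)<0$ the class of $\mathrm{id}_M$ contributes all of
$\mathcal F(A,\mathfrak{sl}_2)$, and for $\chi(M)\ge0$ we have Lemma~\ref{lem:rank}(c). So
Theorem~\ref{thm:A} follows, by Corollary~\ref{cor:sl2enough} and Lemmas~\ref{lem:easy},
\ref{lem:rank}(b) and~\ref{lem:snc}, from the following statement.

\begin{proposition}\label{prop:main}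
Let $n\ge2$, let $\overline M=M\cup D$ be a convenient compactification with $D$ SNC, and let
$\omega\in\mathcal F(A(\overline M,D),\mathfrak{sl}_2)$ with $\dim U(\omega)\ge2$. Then
$\omega\in f^!\mathcal F(A(\overline S,F),\mathfrak{sl}_2)$ for some $f\in\mathcal E(M)$.
\end{proposition}

\section{Positivity}\label{sec:positivity}

From here to the end of Section~\ref{sec:proof}, $n\ge2$. Let $L$ be the class of a hyperplane section of
$\overline M$, represented by a K\"ahler form $\kappa$. On $H^{1,1}(\overline M)_{\mathbb R}$ put
\[
q(x,y)=\int_{\overline M}xyL^{n-2}.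
\]
For divisors we write $q(Z,Z')$ instead of $q([Z],[Z'])$, and we use the same convention for closed real
$(1,1)$-forms. If $Z\ne Z'$ are prime divisors, then $q(Z,Z')\ge0$. Moreover, $q(Z,Z')>0$ if and only if
$Z\cap Z'\ne\emptyset$, since a nonempty intersection has pure codimension $2$ and so positive degree. A
nonzero divisor with non-negative real coefficients has positive degree with respect to $L$, so its class is nonzero.

\subsection{The index theorem and connected configurations}

By the Hodge index theorem $q$ is nondegenerate of signature $(1,*)$. We use it only in this form.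

\begin{lemma}\label{lem:index}
Let $x,y\in H^{1,1}(\overline M)_{\mathbb R}$ be nonzero with $q(x,x)\ge0$, $q(y,y)\ge0$ and $q(x,y)=0$.
Then $y\in\mathbb Rx$ and $q(x,x)=q(y,y)=0$.
\end{lemma}
\begin{proof}
Since $q(L,L)>0$, the hyperplane $L^\perp$ is negative definite. A subspace on which $q$ is positive
semidefinite meets it
only in $0$, hence has dimension at most $1$. The span of $x$ and $y$ is such a subspace. So $y=cx$ with
$c\ne0$, and $0=q(x,y)=c\,q(x,x)$.
\end{proof}

In Section~\ref{sec:small} a single curve with $D_j^2=0$ was the key. For a connected union of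
hypersurfaces its place is taken by the largest eigenvalue of the intersection matrix. We recall the
Perron--Frobenius theorem: if $Q$ is a real symmetric matrix with non-negative off-diagonal entries whose
graph ($i\sim j$ iff $Q_{ij}>0$, $i\ne j$) is connected, then its largest eigenvalue is simple and has a
strictly positive eigenvector; every strictly positive eigenvector belongs to the largest eigenvalue.

\begin{lemma}\label{lem:pf}
Let $Z_1,\dots,Z_r$ be distinct prime divisors with connected union, $Q=(q(Z_i,Z_j))$, and let $\lambda$
be the largest eigenvalue of $Q$.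
\begin{enumerate}
\item[(a)] There are real numbers $p_i>0$ such that $Z=\sum p_iZ_i$ satisfies $q(Z,Z_i)=\lambda p_i$ for
all $i$. In particular $q(Z,Z)=\lambda\sum p_i^2$.
\item[(b)] If $Qm=0$ for some $0\ne m\in\mathbb C^r$, then $\lambda\ge0$. If $Qm=0$ for some strictly
positive $m$, then $\lambda=0$.
\item[(c)] If $\lambda=0$, then $\ker Q$ is spanned by a vector of positive integers, and every
$v\in\mathbb R^r$ with $v^{T}Qv=0$ lies in $\ker Q$.
\end{enumerate}
\end{lemma}
\begin{proof}
The off-diagonal entries of $Q$ are non-negative, and the graph of $Q$ is connected because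
$q(Z_i,Z_j)>0$ iff $Z_i\cap Z_j\ne\emptyset$. So Perron--Frobenius applies and gives (a) and the second
part of (b); in the first part, $0$ is an eigenvalue of $Q$. In (c) the
kernel is one-dimensional, contains a strictly positive vector, and is defined over $\mathbb Q$ because
$Q$ is integral. Finally, $Q$ is negative semidefinite, and an isotropic vector of a semidefinite form
lies in its kernel.
\end{proof}

\subsection{Maps to abelian varieties}

For a morphism $g\colon\overline M\to B$ to an abelian variety we fix a translation-invariant K\"ahler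
form on $B$ and denote by $G$ its pullback to $\overline M$. This is a closed real $(1,1)$-form, pointwise
positive semidefinite.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] $q(G,G)\ge0$, and $q(G,G)>0$ if $\dim g(\overline M)\ge2$.
\item[(b)] If $g$ is nonconstant, then $[G]\ne0$.
\item[(c)] If $Y\subset\overline M$ is a smooth connected hypersurface, then $q(G,Y)\ge0$, with equality
if and only if $g|_Y$ is constant.
\end{enumerate}
\end{lemma}
\begin{proof}
At a point, diagonalize $G$ with respect to $\kappa$, with eigenvalues $\lambda_1,\dots,\lambda_n\ge0$. The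
number of nonzero $\lambda_i$ is the complex rank of $dg$. Up to positive constants, $G^2\kappa^{n-2}$ is
$\big(\sum_{i<j}\lambda_i\lambda_j\big)\kappa^n$ and $G\kappa^{n-1}$ is
$\big(\sum_i\lambda_i\big)\kappa^n$. So $q(G,G)=\int G^2\kappa^{n-2}\ge0$, with strict inequality if $dg$
has rank $\ge2$ somewhere. If $g$ is nonconstant, then $\int G\kappa^{n-1}>0$, so $[G]\ne0$. For (c), apply
the second computation on $Y$, of dimension $n-1$:
$q(G,Y)=\int_YG\kappa^{n-2}\ge0$, with equality if and only if $d(g|_Y)=0$, that is, $g$ is constant on the
connected manifold $Y$.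
\end{proof}

\begin{lemma}\label{lem:alb}
Let $Y_1,\dots,Y_r\subset\overline M$ be smooth connected hypersurfaces and
$K=\ker\big(H^1(\overline M)\to\bigoplus_iH^1(Y_i)\big)$, a sub-Hodge structure. There are an abelian variety
$B$ and a morphism $g\colon\overline M\to B$ that is constant on each $Y_i$ and induces an isomorphism
$g^*\colon H^0(\Omega^1_B)\to K^{1,0}$. If $K\ne0$, then $g$ is nonconstant.
\end{lemma}
\begin{proof}
Let $B$ be the quotient of $\mathrm{Alb}(\overline M)$ by the sum of the images of the
$\mathrm{Alb}(Y_i)$, and let $g$ be the composition of the Albanese map with the quotient map. The image of $Y_i$ in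
$\mathrm{Alb}(\overline M)$ lies in a translate of the image of $\mathrm{Alb}(Y_i)$, so $g$ is constant
on $Y_i$. Holomorphic $1$-forms on $\mathrm{Alb}(\overline M)$ are those on $\overline M$, and the ones
that come from $B$ are those whose restriction to every $Y_i$ is zero, i.e.\ the elements of $K^{1,0}$. If $K\ne0$, then
$K^{1,0}\ne0$, because $K=K^{1,0}\oplus\overline{K^{1,0}}$. So $g^*$ is not zero on $1$-forms.
\end{proof}

\subsection{Holomorphic forms}

On a compact K\"ahler manifold a holomorphic form with zero cohomology class is zero. If $Y$ is compact K\"ahler of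
dimension $m$ with K\"ahler form $\kappa$ and $p$ is a holomorphic $1$-form on $Y$, then
$i\int_Yp\wedge\bar p\wedge\kappa^{m-1}\ge0$, with equality only for $p=0$. If $m\ge2$ and $\beta$ is a $(2,0)$-form on
$Y$, then $\beta\wedge\bar\beta\wedge\kappa^{m-2}$ is a positive constant times $|\beta|^2\kappa^m$. We also use the
\emph{Castelnuovo--de Franchis theorem} (see \cite[Ch.~2]{Amoros}): if $p,p'$ are linearly independent
holomorphic $1$-forms on $\overline M$ with $p\wedge p'=0$, there is a surjective morphism with connected
fibers $\bar f\colon\overline M\to\overline C$ onto a smooth projective curve of genus $\ge2$ with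
$p,p'\in\bar f^*H^0(\Omega^1_{\overline C})$.

\section{Fibrations over curves}\label{sec:fibrations}

A \emph{fibration} is a surjective morphism $\bar f\colon\overline M\to\overline C$ with connected fibers
onto a smooth projective curve. Put $X_s=\bar f^*(s)$, a divisor, let $X$ denote a smooth fiber, and let
$H_f=\bar f^*H^1(\overline C)\subseteq H^1(\overline M)$, a sub-Hodge structure. The smooth fibers are
those over a nonempty Zariski open subset of $\overline C$. All fibers have the same class $[X]\ne0$, we
have $\bar f^*H^2(\overline C)=\mathbb C[X]$, and $q(X,X)=0$, because distinct fibers are disjoint.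

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $\bar f\colon\overline M\to\overline C$ be a fibration and $g\colon\overline M\to B$ a morphism to a
projective variety.
\begin{enumerate}
\item[(a)] If $g$ is constant on $\bar f^{-1}(s)$ for all $s$ in a nonempty Zariski open
$U\subseteq\overline C$, then $g=\nu\circ\bar f$ for a morphism $\nu\colon\overline C\to B$.
\item[(b)] The same conclusion holds if $B$ is an abelian variety and $q(G,X)=0$; for instance, if $g$ is
constant on one smooth fiber.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) The image $Y$ of $(\bar f,g)\colon\overline M\to\overline C\times B$ is closed and irreducible, and the projection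
$Y\to\overline C$ is surjective and bijective over $U$. So $\dim Y=1$, and $Y\to\overline C$ is finite of
degree $1$ onto a smooth curve, hence an isomorphism. Compose its inverse with the projection to $B$.

(b) By Lemma~\ref{lem:G}(c), $q(G,X)=0$ for one smooth fiber $X$ if and only if $g|_X$ is constant. All
smooth fibers have the same class, so $g$ is constant on all of them, and (a) applies.
\end{proof}

\begin{lemma}\label{lem:forms}
If a holomorphic $1$-form $p$ on $\overline M$ satisfies $p|_X=0$ for one smooth fiber $X$, then
$p\in\bar f^*H^0(\Omega^1_{\overline C})$.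
\end{lemma}
\begin{proof}
Apply Lemma~\ref{lem:alb} to $Y_1=X$: it gives $g\colon\overline M\to B$, constant on $X$, with
$p=g^*p_B$ for a holomorphic $1$-form $p_B$ on $B$. By Lemma~\ref{lem:rigid}(b), $g=\nu\bar f$, so
$p=\bar f^*(\nu^*p_B)$.
\end{proof}

The next lemma is how we recognize $H_f$: multiplication by $H_f$ detects classes outside $H_f$, even modulo $[X]$.

\begin{lemma}\label{lem:product}
Let $h_1,\dots,h_{2\gamma}$ be a basis of $H_f$, and let $\psi_1,\dots,\psi_{2\gamma}\in H^1(\overline M)$ satisfy
$\sum_jh_j\psi_j\in\mathbb C[X]$. Then all $\psi_j$ lie in $H_f$.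
\end{lemma}
\begin{proof}
By Poincar\'e duality on $\overline C$ there are $h_i^*\in H_f$ with $h_i^*h_j=\delta_{ij}[X]$. Also
$h_i^*[X]=0$, since $H^3(\overline C)=0$. Multiplying the hypothesis by $h_i^*$ gives $[X]\psi_i=0$, so
$\int_X\psi_i\,\chi\,L^{n-2}=0$ for all $\chi\in H^1(\overline M)$. Write $\psi_i=p+\bar r$ with $p,r$
holomorphic $1$-forms. Take $\chi=\bar p$. The term $\bar r\wedge\bar p$ contributes nothing by type, so
$\int_Xp\wedge\bar p\wedge\kappa^{n-2}=0$, and hence $p|_X=0$. Take $\chi=r$. The term $p\wedge r$ contributes
nothing, so $r|_X=0$. By Lemma~\ref{lem:forms}, $p,r\in H_f$, and $\overline{H_f}=H_f$.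
\end{proof}

\begin{lemma}[Zariski]\label{lem:zariski}
Let $N\ne0$ be an effective divisor supported in $\bar f^{-1}(s)$ with $q(N,N)=0$. Then $N=rX_s$ with
$r\in\mathbb Q_{>0}$. In particular $\operatorname{supp}N=\bar f^{-1}(s)$.
\end{lemma}
\begin{proof}
Let $Z_j$ be the components of the connected set $\bar f^{-1}(s)$. The strictly positive multiplicity
vector of $X_s$ is killed by $(q(Z_i,Z_j))$, because $q(X_s,Z_j)=q(X_{s'},Z_j)=0$ for $s'\ne s$. By
Lemma~\ref{lem:pf}(b),(c) the largest eigenvalue is $0$, the kernel is spanned by this vector, and the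
coefficient vector of $N$, being isotropic, lies in the kernel.
\end{proof}

The last lemma handles connections without poles.

\begin{lemma}\label{lem:isotropic}
Let $P\subseteq H^1(\overline M)$ be a subspace with $\dim P\ge2$ and $ab=0$ for all $a,b\in P$. Then
$P\subseteq H_f$ for some fibration $\bar f$.
\end{lemma}
\begin{proof}
\emph{Case 1: the projection of $P$ to $H^{1,0}$ has dimension $\ge2$.} Take $\psi=p+\bar r$ and
$\psi'=p'+\bar r'$ in $P$ with $p,p'$ linearly independent. The $(2,0)$- and $(1,1)$-parts of
$\psi\psi'=0$ say that $p\wedge p'=0$ and $p\,\bar r'-p'\bar r=0$ in $H^2(\overline M)$. By the first equation and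
Castelnuovo--de Franchis there is a fibration with $p,p'\in H_f$. Extend $p,p'$ to a basis of $H_f$;
the second equation and Lemma~\ref{lem:product} give $\bar r,\bar r'\in H_f$. So $0\ne\psi\in H_f$. For any
$\psi''\in P$ we have $\psi\psi''=0$; extend $\psi$ to a basis of $H_f$ and apply Lemma~\ref{lem:product}
again to get $\psi''\in H_f$.

\emph{Case 2: the projection of $P$ to $H^{0,1}$ has dimension $\ge2$.} Apply Case 1 to $\overline P$, and
use $\overline{H_f}=H_f$.

\emph{Case 3: both projections have dimension $\le1$.} Since $\dim P\ge2$, we have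
$P=\mathbb Cp\oplus\mathbb C\bar r$ with nonzero holomorphic $1$-forms $p,r$, and $p\,\bar r=0$ in $H^2(\overline M)$. Hence
\[
0=\int_{\overline M}p\,\bar r\,\bar p\,r\,\kappa^{n-2}
=\pm\int_{\overline M}(p\wedge r)\wedge\overline{(p\wedge r)}\wedge\kappa^{n-2},
\]
so $p\wedge r=0$. If $r=cp$ with $c\ne0$, then $p\bar p=0$ in $H^2(\overline M)$, so
$\int p\wedge\bar p\wedge\kappa^{n-1}=0$ and $p=0$, a contradiction. So $p,r$ are linearly independent,
and Castelnuovo--de Franchis gives a fibration with $p,r\in H_f$. Hence $\bar r\in H_f$ and $P\subseteq H_f$.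
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

Let $n\ge2$, $D$ SNC, $\mathfrak g=\mathfrak{sl}_2$, and let
\[
\omega=\Omega_0+\sum_ie_i\otimes g_i,\qquad\Omega_0\in H^1(\overline M)\otimes\mathfrak g,\ g_i\in\mathfrak g,
\]
be flat with $\dim U(\omega)\ge2$. We write $A=A(\overline M,D)$. The idea is as follows. On each connected
component of the polar set all residues $g_i$ lie on one line. We show that each component carries an
effective divisor of self-intersection zero, find a fibration for which every component is a full fiber and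
$\Omega_0$ comes from the base, and conclude that $\omega$ itself comes from the base.

\subsection{What flatness says}

By (G1) and (G2) the components of $d\omega+\frac12[\omega,\omega]$ in $H^2(\overline M)$, in $H^1(D_i)$ and
in $H^0(D_i\cap D_j)$ give
\begin{gather}
\sum_i[D_i]\otimes g_i+\tfrac12[\Omega_0,\Omega_0]=0\ \text{ in }H^2(\overline M)\otimes\mathfrak g,\label{eq:f1}\\
[\Omega_0|_{D_i},1\otimes g_i]=0\ \text{ for all }i,\label{eq:f2}\\
[g_i,g_j]=0\ \text{ if }D_i\cap D_j\ne\emptyset.\label{eq:f3}
\end{gather}
Let $I=\{i:g_i\ne0\}$, let $\Gamma_1,\dots,\Gamma_k$ be the connected components of $\bigcup_{i\in I}D_i$,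
and let $I=\bigsqcup_\alpha I_\alpha$ be the corresponding partition. By \eqref{eq:f3} and
one-dimensionality of centralizers, $g_i$ and $g_j$ are proportional whenever $i,j\in I$ and $D_i$ meets
$D_j$. So on each $\Gamma_\alpha$ all residues lie on one line:
\[
g_i=m_iu_\alpha\quad(i\in I_\alpha),\qquad m_i\in\mathbb C^*,\ 0\ne u_\alpha\in\mathfrak g.
\]
Put $E_\alpha=\sum_{i\in I_\alpha}m_iD_i$. By \eqref{eq:f2} and one-dimensionality of centralizers again,
\begin{equation}\label{eq:f2p}
\Omega_0|_{D_i}\in H^1(D_i)\otimes\mathbb Cu_\alpha\qquad(i\in I_\alpha).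
\end{equation}
Restrict \eqref{eq:f1} to $D_i$, $i\in I_\alpha$. The bracket term vanishes by \eqref{eq:f2p}, and the
components of the other $\Gamma_\beta$ are disjoint from $D_i$. Hence
\begin{equation}\label{eq:f4}
[E_\alpha]|_{D_i}=0\in H^2(D_i)\qquad(i\in I_\alpha).
\end{equation}
This is the analogue of $D_j^2=0$ in Section~\ref{sec:small}. Next, let
\[
K_\alpha=\ker\Big(H^1(\overline M)\to\bigoplus_{i\in I_\alpha}H^1(D_i)\Big).
\]
If a fibration $\bar f$ maps $\Gamma_\alpha$ to a point, then $H_f\subseteq K_\alpha$. Reducing
\eqref{eq:f2p} modulo $u_\alpha$, we see that the image of $\Omega_0$ in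
$H^1(\overline M)\otimes(\mathfrak g/\mathbb Cu_\alpha)$ restricts to zero on every $D_i$, $i\in I_\alpha$.
Hence
\begin{equation}\label{eq:f5}
\Omega_0\in K_\alpha\otimes\mathfrak g+H^1(\overline M)\otimes u_\alpha\qquad\text{for every }\alpha.
\end{equation}

If $K_\alpha\ne0$, let $\pi_\alpha\colon\overline M\to B_\alpha$ be the nonconstant morphism of
Lemma~\ref{lem:alb} for the hypersurfaces $D_i$, $i\in I_\alpha$, and let $G_\alpha$ be the pullback by
$\pi_\alpha$ of a translation-invariant K\"ahler form, as in Lemma~\ref{lem:G}. As $\Gamma_\alpha$ is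
connected, $\pi_\alpha$ maps it to a point. By Lemma~\ref{lem:G},
\begin{equation}\label{eq:Galpha}
[G_\alpha]\ne0,\qquad q(G_\alpha,G_\alpha)\ge0,\qquad q(G_\alpha,D_i)=0\quad(i\in I_\alpha).
\end{equation}

\subsection{The polar divisors are isotropic}

\begin{lemma}\label{lem:polar}
\begin{enumerate}
\item[(a)] For every $\alpha$ there are positive integers $n_i$, $i\in I_\alpha$, and $c_\alpha\in\mathbb C^*$
such that $N_\alpha=\sum_{i\in I_\alpha}n_iD_i$ satisfies $E_\alpha=c_\alpha N_\alpha$ and
$q(N_\alpha,D_i)=0$ for $i\in I_\alpha$. In particular $q(N_\alpha,N_\alpha)=0$.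
\item[(b)] $[N_\alpha]=\nu_\alpha[N_1]$ with $\nu_\alpha\in\mathbb Q_{>0}$, for all $\alpha$.
\item[(c)] If $K_\alpha\ne0$, then $[G_\alpha]\in\mathbb R[N_\alpha]$ and $q(G_\alpha,G_\alpha)=0$.
\end{enumerate}
\end{lemma}
\begin{proof}
Let $Q_\alpha=(q(D_i,D_j))_{i,j\in I_\alpha}$, with largest eigenvalue $\lambda_\alpha$, and let
$m=(m_i)_{i\in I_\alpha}\neq0$. By \eqref{eq:f4}, $Q_\alpha m=0$, so $\lambda_\alpha\ge0$ by Lemma~\ref{lem:pf}(b). Let
$Z_\alpha=\sum_{i\in I_\alpha}p_iD_i$, $p_i>0$, be as in Lemma~\ref{lem:pf}(a). Then $[Z_\alpha]\ne0$ and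
$q(Z_\alpha,Z_\alpha)=\lambda_\alpha\sum p_i^2\ge0$. The classes $[Z_\beta]$ with $\beta\ne\alpha$, and
$[G_\alpha]$ if $K_\alpha\ne0$, are nonzero, have non-negative self-intersection under $q$, and are
orthogonal to $[Z_\alpha]$ by disjointness and by \eqref{eq:Galpha}, respectively.

Suppose $\lambda_\alpha>0$. By Lemma~\ref{lem:index} no nonzero class $y$ orthogonal to $[Z_\alpha]$ has
$q(y,y)\ge0$. So $k=1$ and $K_\alpha=0$. Now \eqref{eq:f5} gives $\Omega_0\in H^1(\overline M)\otimes u_\alpha$,
and all $g_i$ are multiples of $u_\alpha$. So $\omega\in A^1\otimes u_\alpha$, contradicting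
$\dim U(\omega)\ge2$.

Hence $\lambda_\alpha=0$ for all $\alpha$. By Lemma~\ref{lem:pf}(c), $\ker Q_\alpha$ is spanned by a vector
$(n_i)$ of positive integers, and $m$ is a complex multiple of it. This is (a). Lemma~\ref{lem:index}
applied to $[N_1],[N_\alpha]$ (for $\alpha\ne1$) and to $[N_\alpha],[G_\alpha]$ gives (b) up to rationality and sign, and
(c). In (b) the factor is the quotient of the degrees of $N_\alpha$ and $N_1$ with respect to $L$, which are
positive integers.
\end{proof}

With this lemma \eqref{eq:f1} becomes
\begin{equation}\label{eq:f1p}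
\sum_\alpha c_\alpha[N_\alpha]\otimes u_\alpha+\tfrac12[\Omega_0,\Omega_0]=0.
\end{equation}

As in Section~\ref{sec:small}, one full fiber suffices to capture all polar components.

\begin{lemma}\label{lem:capture}
If $\bar f\colon\overline M\to\overline C$ is a fibration and some $\Gamma_\alpha$ lies in a fiber of
$\bar f$, then there are distinct points $s_1,\dots,s_k\in\overline C$ and $r_\beta\in\mathbb Q_{>0}$ such
that $N_\beta=r_\beta X_{s_\beta}$ for all $\beta$. In particular $\Gamma_\beta=\bar f^{-1}(s_\beta)$.
\end{lemma}
\begin{proof}
By Lemmas~\ref{lem:polar}(a) and~\ref{lem:zariski}, $N_\alpha=r_\alpha X_{s_\alpha}$ and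
$\Gamma_\alpha=\operatorname{supp}N_\alpha=\bar f^{-1}(s_\alpha)$. For $\beta\ne\alpha$ and $j\in I_\beta$,
$D_j$ is disjoint from $\Gamma_\alpha$, so $\bar f(D_j)$ misses $s_\alpha$ and is a point. Thus the
connected set $\Gamma_\beta$ lies in a fiber, and the same argument applies to it. The $s_\beta$ are
distinct because the fibers $\Gamma_\beta$ are.
\end{proof}

\subsection{Construction of the fibration}

\begin{proposition}\label{prop:claim}
There is a fibration $\bar f\colon\overline M\to\overline C$ such that
\begin{enumerate}
\item[(a)] $N_\alpha=r_\alpha X_{s_\alpha}$ with $r_\alpha\in\mathbb Q_{>0}$ and distinct points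
$s_\alpha\in\overline C$, for all $\alpha$;
\item[(b)] $\Omega_0\in H_f\otimes\mathfrak g$.
\end{enumerate}
\end{proposition}

The proof distinguishes three cases, according to where a pencil can come from: products of $1$-forms, an
Albanese map, or a rational function.

\begin{proof}
\textbf{Case 0: $k=0$.} Then $\omega=\Omega_0=a\otimes\mathsf h+b\otimes\mathsf x+c\otimes\mathsf y$, and
\eqref{eq:f1} reads
$ab\otimes[\mathsf h,\mathsf x]+ac\otimes[\mathsf h,\mathsf y]+bc\otimes[\mathsf x,\mathsf y]=0$. The three
brackets are linearly independent, so $ab=ac=bc=0$. The space $P=\langle a,b,c\rangle$ has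
$\dim P=\dim U(\omega)\ge2$, and all products in it vanish. Lemma~\ref{lem:isotropic} gives (b), and (a)
is vacuous.

\textbf{Case 1: $k\ge1$ and $K_\alpha\ne0$ for some $\alpha$.} By Lemma~\ref{lem:polar}(c),
$q(G_\alpha,G_\alpha)=0$, so by Lemma~\ref{lem:G}(a) the image of the nonconstant map $\pi_\alpha$ is a
curve. Stein factorization gives a fibration $\bar f\colon\overline M\to\overline C$ and a finite map
$\overline C\to \pi_\alpha(\overline M)$; the curve $\overline C$ is normal, hence smooth. The connected set
$\Gamma_\alpha$ is mapped to a point by $\pi_\alpha$, so it lies in a fiber of $\bar f$, and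
Lemma~\ref{lem:capture} gives (a). It remains to show (b).

\emph{We have $K_\beta=H_f$ for every $\beta$.} By (a), $\Gamma_\beta$ is a fiber, so $H_f\subseteq K_\beta$.
If $K_\beta\ne0$, Lemma~\ref{lem:polar}(c) and (a) give $[G_\beta]\in\mathbb R[N_\beta]=\mathbb R[X]$. So
$q(G_\beta,X)=0$, and by Lemma~\ref{lem:rigid}(b) the map $\pi_\beta$ factors through $\bar f$. Hence
$K_\beta^{1,0}=\pi_\beta^*H^0(\Omega^1_{B_\beta})\subseteq H_f$. Conjugating, $K_\beta\subseteq H_f$.

\emph{Proof of (b).} By \eqref{eq:f5} for $\alpha=1$, write $\Omega_0=\Omega_H+\psi\otimes u_1$ with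
$\Omega_H=\sum_jh_j\otimes v_j$, where $(h_j)$ is a basis of $H_f$, $v_j\in\mathfrak g$ and
$\psi\in H^1(\overline M)$. Suppose $\psi\notin H_f$. By \eqref{eq:f5} for $\beta$, the image
$\bar\psi\otimes u_1\ne0$ of $\Omega_0$ in $(H^1(\overline M)/H_f)\otimes\mathfrak g$ lies in
$(H^1(\overline M)/H_f)\otimes u_\beta$. So $u_\beta\in\mathbb Cu_1$ for all $\beta$. Expand
\eqref{eq:f1p}. Here $[N_\alpha]\in\mathbb C[X]$ by (a),
$[\Omega_H,\Omega_H]\in\bar f^*H^2(\overline C)\otimes\mathfrak g=\mathbb C[X]\otimes\mathfrak g$, and
$[\psi\otimes u_1,\psi\otimes u_1]=0$. Hence the mixed term satisfies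
\[
[\Omega_H,\psi\otimes u_1]=\sum_jh_j\psi\otimes[v_j,u_1]\in\mathbb C[X]\otimes\mathfrak g.
\]
For a linear functional $\ell$ on $\mathfrak g$, Lemma~\ref{lem:product} with
$\psi_j=\ell([v_j,u_1])\psi$ gives $\ell([v_j,u_1])\psi\in H_f$, hence $\ell([v_j,u_1])=0$. So
$[v_j,u_1]=0$, and $v_j\in\mathbb Cu_1$ by one-dimensionality of centralizers. Then $\omega\in A^1\otimes u_1$,
contradicting $\dim U(\omega)\ge2$. So $\psi\in H_f$, which is (b).

\textbf{Case 2: $k\ge1$ and $K_\alpha=0$ for all $\alpha$.} By \eqref{eq:f5},
$\Omega_0\in H^1(\overline M)\otimes u_\alpha$ for all $\alpha$. If $\Omega_0\ne0$, all $u_\alpha$ are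
proportional and $\dim U(\omega)=1$, a contradiction. So $\Omega_0=0$, and (b) holds for any fibration.
Now $U(\omega)=\langle u_1,\dots,u_k\rangle$ has dimension $\ge2$, and \eqref{eq:f1p} together with
Lemma~\ref{lem:polar}(b) reads $\sum_\alpha c_\alpha\nu_\alpha u_\alpha=0$ with all coefficients nonzero.
Hence $k\ge3$.

The classes $[N_1],[N_2]$ are positively proportional in $H^2(\overline M,\mathbb Q)$. After multiplying by
the order of the torsion of $H^2(\overline M,\mathbb Z)$ we find integers $a,b>0$ with
$a[N_1]=b[N_2]$ in $H^2(\overline M,\mathbb Z)$. So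
$\mathcal L=\mathcal O(aN_1-bN_2)\in\mathrm{Pic}^0(\overline M)$. In contrast to Section~\ref{sec:small},
$\mathrm{Pic}^0(\overline M)$ need not vanish, but the third polar component helps: $\mathcal L|_{D_i}$ is
trivial for $i\in I_3$, because $\Gamma_3$ is disjoint from $\Gamma_1\cup\Gamma_2$. The homomorphism of
compact complex Lie groups
\[
\mathrm{Pic}^0(\overline M)\longrightarrow\prod_{i\in I_3}\mathrm{Pic}^0(D_i)
\]
has differential $H^1(\mathcal O_{\overline M})\to\bigoplus_{i\in I_3}H^1(\mathcal O_{D_i})$. This is the
$(0,1)$-part of the restriction map with kernel $K_3$, so it is injective since $K_3=0$. Hence the kernel of the homomorphism is discrete and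
compact, i.e.\ finite, and $\mathcal L^{\otimes t}$ is trivial for some integer $t>0$. So $t(aN_1-bN_2)$ is the divisor of
a rational function. Its zero and polar divisors are nonzero and disjoint, so it is a nonconstant morphism
$\overline M\to\mathbb P^1$. Its Stein factorization is a fibration with the connected set $\Gamma_1$ in a
fiber, and Lemma~\ref{lem:capture} gives (a).
\end{proof}

\subsection{End of the proof}

Let $\bar f$ be as in Proposition~\ref{prop:claim}. Put
\[
F=\{s\in\overline C:\bar f^{-1}(s)\subseteq D\},\qquad S=\overline C\setminus F,\qquad\overline S=\overline C.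
\]
The set $F$ is finite because $D$ has finitely many components. By definition $\bar f^{-1}(F)\subseteq D$, and
$f=\bar f|_M\colon M\to S$ is regular and surjective. Its generic fiber is a smooth irreducible fiber of
$\bar f$ minus a proper Zariski closed subset, hence connected.

By Proposition~\ref{prop:claim}(a), $\bar f^{-1}(s_\alpha)=\Gamma_\alpha\subseteq D$, so $s_\alpha\in F$, and
(G3) gives $\sum_{i\in I_\alpha}n_ie_i=r_\alpha\bar f^*e_{s_\alpha}$. By
Proposition~\ref{prop:claim}(b), $\Omega_0=\bar f^*\Omega_C$ with
$\Omega_C\in H^1(\overline C)\otimes\mathfrak g$. Since $m_i=c_\alpha n_i$ for $i\in I_\alpha$,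
\[
\omega=\Omega_0+\sum_\alpha c_\alpha\sum_{i\in I_\alpha}n_ie_i\otimes u_\alpha=\bar f^*\sigma,\qquad
\sigma=\Omega_C+\sum_\alpha c_\alpha r_\alpha\,e_{s_\alpha}\otimes u_\alpha\in A^1(\overline S,F)\otimes\mathfrak g.
\]
Since $\bar f^*(d\sigma+\frac12[\sigma,\sigma])=0$, Lemma~\ref{lem:inj} shows that $\sigma$ is flat. If
$\chi(S)\ge0$, Lemma~\ref{lem:rank}(c) would give $\dim U(\omega)=\dim U(\sigma)\le1$. So $\chi(S)<0$ and
$f$ is admissible.

Finally, let $f_0\colon M\to S_0$ be the representative of the class of $f$ provided by convenience, with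
extension $\bar f_0$. Then $f=\varphi f_0$ with an isomorphism $\varphi$, which extends to
$\bar\varphi\colon\overline{S_0}\cong\overline S$, and $\bar f=\bar\varphi\bar f_0$ by density. So
$f_0^!$ and $f^!$ have the same image, which contains $\omega$. This proves Proposition~\ref{prop:main} and,
by Section~\ref{sec:reductions}, Theorem~\ref{thm:A}. \qed

\begin{remark}
In the proof of Theorem~\ref{thm:A} the hypothesis $b_1(M)>0$ was used only for
$0\in\mathcal R^1_1(A,\theta)$ in Lemma~\ref{lem:easy}, and to
exclude $n=0$. If $b_1(M)=0$, then \eqref{eq:II} fails: $0\in\Pi(A,\theta)$, but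
$H^1(A\otimes V,d_0)=H^1(M)\otimes V=0$.
\end{remark}

\section{Irreducible components: proof of Theorem~\ref{thm:components}}\label{sec:components}

\subsection{Different pencils meet only in zero}

Let $f\ne f'$ in $\mathcal E(M)$, represented by maps with extensions $\bar f,\bar f'$ to $\overline M$.
For (a) it suffices to show
\begin{equation}\label{eq:meet}
\bar f^*A^1(\overline S,F)\cap\bar f'^*A^1(\overline S',F')=0.
\end{equation}
If $n=1$, the generic fiber of an
admissible map is a single point, so the map extends to a degree one map of smooth projective curves and is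
an isomorphism. Hence
$|\mathcal E(M)|\le1$ and there is nothing to prove. Let $n\ge2$, so that the results of
Sections~\ref{sec:positivity} and~\ref{sec:fibrations} apply.

\emph{The maps $\bar f,\bar f'$ are fibrations.} Only finitely many fibers of $\bar f$ contain a component
of $D$. So a general fiber of $f$ is dense in the corresponding fiber of $\bar f$, and the latter is connected. In the
Stein factorization of $\bar f$ the finite map therefore has degree $1$ onto a smooth curve; it is an
isomorphism, and all fibers of $\bar f$ are connected. The same holds for $\bar f'$.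

\emph{One of the two maps factors through the other.} Let $\xi\ne0$ lie in the intersection
\eqref{eq:meet}, with component $h\in H_f\cap H_{f'}$ in $H^1(\overline M)$.

If $h\ne0$, then the $(1,0)$-part of $h$ or the conjugate of its $(0,1)$-part is a holomorphic $1$-form
$0\ne a=\bar f^*a_0=\bar f'^*a_0'$. On a smooth fiber $X$ of $\bar f$ we have $a|_X=0$. If $\bar f'|_X$
were nonconstant, it would be surjective and $(\bar f'|_X)^*a_0'=a|_X$ would be nonzero. So $\bar f'$ is
constant on every smooth fiber of $\bar f$, and by Lemma~\ref{lem:rigid}(a) it factors through $\bar f$.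

If $h=0$, then $\xi$ corresponds to a nonzero divisor with complex coefficients
$\sum_{s\in F}x_s\bar f^*(s)=\sum_{t\in F'}y_t\bar f'^*(t)$. Choose $s$ with $x_s\ne0$. The connected set
$\bar f^{-1}(s)$ lies in the support of this divisor, so in finitely many fibers of $\bar f'$, hence in a
single one. The other fibers of
$\bar f'$ avoid $\bar f^{-1}(s)$, so $\bar f$ does not map them onto $\overline S$. The general ones are
irreducible, so $\bar f$ is constant on them. By Lemma~\ref{lem:rigid}(a), $\bar f$ factors through
$\bar f'$.

\emph{Conclusion.} By symmetry let $\bar f'=\nu\bar f$. Then $\nu^{-1}(t)=\bar f(\bar f'^{-1}(t))$ is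
connected and finite, so $\nu$ is bijective, hence an isomorphism of smooth projective curves. As
$\nu(S)=\nu f(M)=f'(M)=S'$, the maps $f,f'$ are equivalent, a contradiction. This proves \eqref{eq:meet}
and (a).

\subsection{Each piece is irreducible}

Let $\gamma$ be the genus of $\overline S$ and $a_i,b_i$ a symplectic basis of $H^1(\overline S)$. An
element $\sum(a_i\otimes x_i+b_i\otimes y_i)+\sum_{s\in F}e_s\otimes g_s$ is flat if and only if
\[
\sum_{s\in F}g_s+\sum_{i=1}^\gamma[x_i,y_i]=0.
\]

\emph{$F\ne\emptyset$.} Solve for one $g_s$: $\mathcal F(A(\overline S,F),\mathfrak g)\cong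
\mathfrak g^{2\gamma+|F|-1}$, an affine space of dimension $(1-\chi(S))\dim\mathfrak g$. It has
$1-\chi(S)\ge2$ free $\mathfrak g$-coordinates. Giving two of them linearly independent values we see that
it is not contained in $\mathcal F^1$.

\emph{$F=\emptyset$, $\mathfrak g=\mathfrak{sl}_2$.} Then $\gamma\ge2$. For fixed $(x_i)$, the linear map
$(y_i)\mapsto\sum[x_i,y_i]$ has image $\sum_i[x_i,\mathfrak g]$, and $[x,\mathfrak g]$ is the orthogonal
complement of $x$ for the Killing form if $x\ne0$. So its rank is $3$, $2$ or $0$ according as
$\dim\langle x_i\rangle$ is $\ge2$, $1$ or $0$. Accordingly $\mathcal F(A(\overline S,F),\mathfrak g)$ is a union of three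
strata. The first is a vector bundle of rank $3\gamma-3$ over a nonempty open set of $\mathbb C^{3\gamma}$:
it is irreducible of dimension $6\gamma-3$. The others have dimensions $(\gamma+2)+(3\gamma-2)=4\gamma$ and
$3\gamma$. As $\mathcal F(A(\overline S,F),\mathfrak g)$ is defined by three equations in
$\mathbb C^{6\gamma}$, all its components have dimension $\ge6\gamma-3$, which exceeds $4\gamma$ and
$3\gamma$ for $\gamma\ge2$. So it is the closure of the first stratum, irreducible of dimension $6\gamma-3$.

\emph{$F=\emptyset$, $\mathfrak g$ a Borel subalgebra.} Again $\gamma\ge2$. The bracket is, up to a nonzero factor, the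
determinant in a basis, with values in a line. So the variety of flat connections is a quadric of rank
$4\gamma\ge3$ in $\mathbb C^{4\gamma}$, irreducible of dimension $4\gamma-1$.

In the last two cases it is not contained in $\mathcal F^1$: take $a_1\otimes u+a_2\otimes v$ with
$u,v$ independent; it is flat because $a_1a_2=0$.

The map $\bar f^*$ is linear and injective on $A^1(\overline S,F)$. So
$f^!\mathcal F(A(\overline S,F),\mathfrak g)$ is closed, irreducible, of the stated dimension, and not
contained in $\mathcal F^1(A,\mathfrak g)$ (the dimension of $U$ is preserved). Finally,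
$\mathcal F^1(A,\mathfrak g)$ is the cone of tensors of rank $\le1$ in $Z^1(A)\otimes\mathfrak g$ with
$\dim Z^1(A)=b_1(M)$. So it is closed and irreducible of dimension $b_1(M)+\dim\mathfrak g-1$. This proves
(c).

\subsection{Finiteness and the list of components}

Abbreviate $\mathcal F_f=f^!\mathcal F(A(\overline S,F),\mathfrak g)$. By (G3), $\bar f^*A^1(\overline S,F)$
is spanned by vectors of $H^1(\overline M,\mathbb Q)\oplus\bigoplus_i\mathbb Qe_i$. These subspaces are
nonzero and by \eqref{eq:meet} distinct for distinct $f$, so $\mathcal E(M)$ is countable. By \eqref{eq:I},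
each irreducible component of $\mathcal F(A,\mathfrak g)$ is a countable union of Zariski closed subsets,
namely its intersections with $\mathcal F^1(A,\mathfrak g)$ and the $\mathcal F_f$. By the Baire category theorem it
is contained in one of these sets.

Fix $f\in\mathcal E(M)$ and let $W$ be a component containing $\mathcal F_f$. Since
$\mathcal F_f\not\subseteq\mathcal F^1(A,\mathfrak g)$ and $\mathcal F_f\cap\mathcal F_{f'}=\{0\}$ for
$f'\ne f$, we must have $W\subseteq\mathcal F_f$. So $\mathcal F_f$ is a component, and distinct $f$ give
distinct components. Hence $\mathcal E(M)$ is finite. The only other possible component is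
$\mathcal F^1(A,\mathfrak g)$, and it is one if and only if it is contained in no $\mathcal F_f$. By
Lemma~\ref{lem:inj},
\[
\mathcal F^1(A,\mathfrak g)\subseteq\mathcal F_f\iff Z^1(A)\subseteq\bar f^*A^1(\overline S,F)
\iff\bar f^*\colon Z^1(A(\overline S,F))\to Z^1(A)\text{ is onto}.
\]
Since $\bar f^*$ is injective, $Z^1=H^1$ for these connected models, and the Gysin model is functorial,
the last condition says that
$f^*\colon H^1(S)\to H^1(M)$ is an isomorphism. In that case suppose there were another
$f'\in\mathcal E(M)$. Since $b_1(S')\ge2$,
\[
0\ne\bar f'^*Z^1(A(\overline S',F'))\subseteq Z^1(A)\subseteq\bar f^*A^1(\overline S,F),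
\]
contradicting \eqref{eq:meet}. So $\mathcal E(M)=\{f\}$ and $\mathcal F(A,\mathfrak g)=\mathcal F_f$. This
proves (b). \qed

\section{Which Lie algebras: proof of Theorem~\ref{thm:algebras}}

\emph{\textup{(iii)} implies \eqref{eq:I} and \eqref{eq:II}, for every convenient compactification.} For
$\mathfrak{sl}_2$ and the nonabelian $2$-dimensional algebra, which is isomorphic to a Borel subalgebra of
$\mathfrak{sl}_2$, this is Theorem~\ref{thm:A}. For $\mathfrak g=0$ or $\mathbb C$ we have
$\mathcal F(A,\mathfrak g)=\mathcal F^1(A,\mathfrak g)$ by Lemma~\ref{lem:rank}(b), which together with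
Lemma~\ref{lem:easy} gives
\eqref{eq:I}, and \eqref{eq:II} follows from Lemmas~\ref{lem:easy} and~\ref{lem:rankone}, since
\eqref{eq:I} holds for $\mathfrak{sl}_2$.

\emph{Failure without \textup{(ii)}.} Let $M=\overline M$ be an elliptic curve. Its only compactification
is itself, with $D=\emptyset$, and $\mathcal E(M)=\emptyset$ by Riemann--Hurwitz. If $[u,v]=0$ with $u,v$
linearly independent and $x,y$ is a basis of $H^1(M)$, then $x\otimes u+y\otimes v$ lies in
$\mathcal F(A,\mathfrak g)\setminus\mathcal F^1(A,\mathfrak g)$, so \eqref{eq:I} fails. If $\theta$ is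
trivial on $V=\mathbb C$, then $d_\omega=d$ for all $\omega$, so $\mathcal R^1_1(A,\theta)=\mathcal F(A,\mathfrak g)$, while
$\Pi(A,\theta)=\mathcal F^1(A,\mathfrak g)$. So \eqref{eq:II} fails. In particular (i), even for some
convenient compactification only, implies (ii).

\emph{\textup{(ii)} implies \textup{(iii)}.} Let $\mathfrak g\ne0$ have no $2$-dimensional abelian subalgebra;
then centralizers of nonzero elements are one-dimensional, and abelian subalgebras have dimension $\le1$.

If $\mathfrak g$ is solvable, the last nonzero term $\mathfrak a$ of its derived series is an abelian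
ideal, so $\dim\mathfrak a=1$. Now $\mathfrak g$ acts on $\mathfrak a$ through a character whose kernel, the
centralizer of $\mathfrak a$, is one-dimensional. So $\dim\mathfrak g\le2$, and $\mathfrak g$ is
$\mathbb C$ or nonabelian of dimension $2$.

If $\mathfrak g$ is not solvable, a Levi subalgebra $\mathfrak s\ne0$ has abelian Cartan subalgebras, so it has rank
$1$ and $\mathfrak s\cong\mathfrak{sl}_2$. Suppose the radical $\mathfrak r$ is nonzero. The last nonzero
term $\mathfrak a$ of the derived series of $\mathfrak r$ is an abelian ideal of $\mathfrak g$, hence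
one-dimensional. Since $[\mathfrak s,\mathfrak s]=\mathfrak s$, $\mathfrak s$ acts trivially on
$\mathfrak a$. Then $\mathfrak a$ and $\mathsf h\in\mathfrak s$ span a $2$-dimensional abelian subalgebra,
a contradiction. So $\mathfrak g\cong\mathfrak{sl}_2$.

\emph{\textup{(iii)} implies \textup{(ii)}.} This is clear for $0$ and $\mathbb C$, and it is
Lemma~\ref{lem:rank}(a) for the other two algebras.

Altogether, (iii) implies (i) for every convenient compactification. This implies (i) for some convenient
compactification, which implies (ii), which is equivalent to (iii). If (iii) fails, so does (ii), and the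
elliptic curve shows the final statement of the theorem. \qed

\begin{thebibliography}{9}

\bibitem{Amoros} J.~Amor\'os et al., \emph{Fundamental Groups of Compact K\"ahler Manifolds}.

\bibitem{Dupont} Dupont, \emph{The Orlik--Solomon model for hypersurface arrangements}, Ann.\ Inst.\
Fourier, 2015.

\bibitem{PS} Stefan Papadima, Alexander I.\ Suciu, \emph{The topology of compact Lie group actions through
the lens of finite models}, arXiv:1511.08948 (2015).

\end{thebibliography}

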